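\title{Exactly revenue-optimal auctions for a unit-demand buyer with independent items: the communication is linear}

\begin{abstract}
A seller offers $n$ items to a single unit-demand buyer whose item values are independent and bounded. We determine how many bits an incentive compatible interactive protocol must exchange, in expectation and for the worst valuation, in order to attain exactly the optimal revenue: the answer is $\Theta(n)$. The upper bound $4n+2$ holds for every bounded prior, even a correlated one. The lower bound holds for independent priors in which each item takes at most four values; it counts only the bits of the buyer and applies to all protocols within a small, prior-dependent additive error of the optimum.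
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

\subsection{Mechanisms and protocols}

A seller has $n$ items and one buyer. The buyer is \emph{unit-demand}: he has item values $v_1,\dots,v_n\in[0,U]$, his value for a nonempty bundle $S$ is $\max_{j\in S}v_j$, and his value for the empty bundle is $0$. The vector $v$ is his \emph{type}. It is drawn from a prior $\mathcal D$ known to both parties, and $\mathcal D$ is \emph{independent} if $v_1,\dots,v_n$ are independent random variables. The buyer is risk-neutral: his utility is the expected value of the bundle he receives minus his expected payment.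

A \emph{mechanism} assigns to every type in the support of $\mathcal D$ a random outcome, consisting of a bundle $Z$ and a nonnegative payment. It is \emph{incentive compatible} (IC) if no type prefers the outcome of another type to its own, and \emph{individually rational} (IR) if every type has nonnegative utility. Both conditions concern expected utility, so a realized payment may exceed the realized value. The \emph{revenue} is the expected payment when $v\sim\mathcal D$, and $\mathrm{OPT}$ is the supremum of the revenue over all IC and IR mechanisms for $\mathcal D$.

A mechanism ignores the cost of telling the seller what the type is. A \emph{protocol} accounts for it. It is a binary tree, announced in advance, whose nodes are the possible transcripts; each node is a seller node, a buyer node, or a leaf. The seller has private randomness $\omega$. At a seller node $h$ she sends a bit determined by $(\omega,h)$, and at a leaf $h$ the pair $(\omega,h)$ determines a bundle $Z$ and a nonnegative payment. A \emph{pure strategy} of the buyer is a map from buyer nodes to bits, and a \emph{strategy} is a pure strategy that may depend on private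 coins of the buyer. The protocol prescribes a \emph{truthful} strategy for each type in the support, under which a leaf is reached almost surely (this is automatic if the expected number of bits is finite). The protocol is IC if for each type the truthful strategy maximizes expected utility among \emph{all} strategies, and IR if this utility is nonnegative. Any convention may be used for runs that never end, since every deviation considered in this paper terminates almost surely. Shared random bits can be treated as bits sent by the seller.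

Truthful play in an IC and IR protocol defines an IC and IR mechanism, and the protocol is \emph{exactly optimal} if the revenue of this mechanism is $\mathrm{OPT}$. The \emph{communication} of a protocol is the expected number of bits sent by both parties under truthful play, for the worst type in the support.

\subsection{The question}

Let $C(n)$ be the supremum, over all bounds $U$ and all independent unit-demand priors on $n$ items with values in $[0,U]$, of the infimum of the communication of exactly optimal IC and IR protocols. The problem, posed by Rubinstein and Zhao~\cite{RZ}, is to determine the growth of $C(n)$.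

If the seller posts a price for each item, the buyer names an item or declines, which takes $\lceil\log_2(n+1)\rceil$ bits. For $n=1$ a posted price is optimal (Remark~\ref{rem:one}), so $C(1)\le1$. With more items the seller can earn more by selling lotteries over items (Example~\ref{ex:three}), and a mechanism may offer a very large or infinite number of them. The following results of~\cite{RZ} frame the question.
\begin{enumerate}
\item[(i)] For every prior of unit-demand valuations bounded by $U$, even a correlated one, and every IC mechanism, there is an IC protocol with the same expected payment and allocation that uses $O(n\log n)$ bits in expectation, independently of $U$.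
\item[(ii)] For independent priors and every constant $\varepsilon_0>0$ there is a $(1-\varepsilon_0)$-approximately optimal IC protocol that uses $\mathrm{polylog}(n)$ bits in expectation.
\item[(iii)] For correlated priors, any IC protocol achieving any constant-factor approximation of the optimal revenue must use $\Omega(n)$ communication.
\end{enumerate}
In view of (ii) one may guess that $C(n)$ is polylogarithmic as well. A correlated prior can put its mass on an arbitrary family of types, whereas an independent prior with few values per item is described by $O(n)$ numbers and is supported on a product set; it is not evident how such a prior could single out an exponentially large, structured family of lotteries. It can, and the guess is wrong.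

\begin{theorem}\label{thm:main}
$C(n)=\Theta(n)$. More precisely:
\begin{enumerate}
\item[(a)] For every prior over unit-demand valuations on $n$ items bounded by some $U$, even a correlated one, a revenue-optimal IC and IR mechanism exists. Every IC and IR mechanism can be replaced, without loss of revenue, by one that is implemented exactly by an IC and IR protocol using, for every type, at most $4n+2$ bits in expectation (at most $4n$ from the buyer and at most $2$ from the seller). Hence $C(n)\le 4n+2$.
\item[(b)] There are $c_*>0$ and $N_0$ such that for every $N\ge N_0$ there is an independent unit-demand prior on $N$ items, each with at most four possible values, such that in every exactly optimal IC and IR protocol some type in the support makes the buyer send at least $c_*N$ bits in expectation; the bits of the seller are not counted. The same holds for every IC and IR protocol with revenue at least $\mathrm{OPT}-\theta$, for some $\theta>0$ depending on the prior.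
\end{enumerate}
\end{theorem}

Section~\ref{sec:menus} reduces mechanisms to menus of lotteries, and Section~\ref{sec:upper} proves (a). Section~\ref{sec:idea} explains the lower bound on two small examples. The proof of (b) has three parts: a family of sets cut out by additive weights (Section~\ref{sec:code}), a prior whose nearly optimal mechanisms are rigid (Section~\ref{sec:prior}), and the passage from rigidity to communication (Section~\ref{sec:comm}).

For a vector $z$ and a set $S$ of coordinates we write $z(S)=\sum_{i\in S}z_i$, and $z|_S$ for the vector that agrees with $z$ on $S$ and vanishes elsewhere. We write $[n]=\{1,\dots,n\}$ and $t^+=\max(t,0)$.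

\section{Menus of lotteries}\label{sec:menus}

A unit-demand buyer uses one item of his bundle, so a mechanism is summarized by the probability with which each item is the one used. For a type $v$ in the support, let $x_j(v)$ be the probability that $j$ is the favorite of $v$ among the positively valued items in the bundle allocated to $v$ (ties are broken by a fixed rule, and there may be no such item). Let $p(v)\ge 0$ be the expected payment and $u(v)$ the utility of $v$.

\begin{lemma}\label{lem:lottery}
In an IC and IR mechanism, $x(v)$ is supported on $\{j:v_j>0\}$ and $\sum_jx_j(v)\le1$. Moreover $u(v)=v\cdot x(v)-p(v)\ge0$, and $u(w)\ge w\cdot x(v)-p(v)$ for all types $v,w$ in the support.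
\end{lemma}

\begin{proof}
The value of $v$ for its bundle is its value for the favorite item, which gives the formula for $u(v)$; IR gives $u(v)\ge0$. The value of $w$ for the bundle allocated to $v$ is at least its value for the favorite item of $v$ in that bundle, so $w$ obtains at least $w\cdot x(v)-p(v)$ from the outcome of $v$, and IC gives the last inequality.
\end{proof}

Let $X=\{x\in\mathbb R^n_{\ge0}:\sum_jx_j\le1\}$. A point $x\in X$ is a \emph{lottery}: it delivers the single item $j$ with probability $x_j$ and nothing with the remaining probability, so that type $v$ values it at exactly $v\cdot x$. A \emph{menu} is a compact set $\mathcal M\subset X\times[0,\infty)$ of entries $(x,p)$ containing the null entry $(0,0)$. If every type $v$ receives an entry maximizing $v\cdot x-p$ over $\mathcal M$, the resulting mechanism is IC, and it is IR because of the null entry. We always let $v$ choose, among its maximizers, one of the highest price, and we denote this price by $\varphi_{\mathcal M}(v)$.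

\begin{lemma}\label{lem:menu}
If all values are at most $U$, then for every IC and IR mechanism there is a menu $\mathcal M\subset X\times[0,U]$ with $p(v)\le\varphi_{\mathcal M}(v)$ for all $v$ in the support.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lottery}, $0\le p(v)\le v\cdot x(v)\le U$. Let $\mathcal M$ be the closure of the set consisting of $(0,0)$ and all pairs $(x(v),p(v))$. By Lemma~\ref{lem:lottery} the pair $(x(v),p(v))$ maximizes $v\cdot x-p$ over this set, hence by continuity over $\mathcal M$.
\end{proof}

\begin{remark}[One item]\label{rem:one}
Let $n=1$ and let $u(v)=\max_{\mathcal M}(vx-p)$ for $v\ge0$. This function is convex with $u(0)=0$, and its right derivative $u'$ is nondecreasing with values in $[0,1]$. If $v$ chooses $(x,p)$, then $u(w)\ge u(v)+x(w-v)$ for all $w$, so $x\le u'(v)$ and $p=vx-u(v)\le\int_0^v(u'(v)-u'(t))\,dt=\int_{(0,v]}s\,du'(s)$. The revenue is therefore at most $\int s\Pr[v\ge s]\,du'(s)\le\max_s s\Pr[v\ge s]$, the revenue of the best posted price. The maximum exists because $s\mapsto s\Pr[v\ge s]$ is upper semicontinuous on $[0,U]$.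
\end{remark}

\section{The upper bound}\label{sec:upper}

\subsection{An optimal menu exists}

By Lemma~\ref{lem:menu} it suffices to maximize $\int\varphi_{\mathcal M}\,d\mathcal D$ over menus $\mathcal M\subset X\times[0,U]$. Recall that the nonempty compact subsets of a compact metric space form a compact space in the Hausdorff metric, and that if $\mathcal M_k\to\mathcal M$ in this metric, then limit points of sequences $m_k\in\mathcal M_k$ lie in $\mathcal M$ and every point of $\mathcal M$ is the limit of such a sequence. The menus form a closed, hence compact, subspace.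

Let $\mathcal M_k\to\mathcal M$ and $v_k\to v$, and let $(x_k,p_k)$ maximize $v_k\cdot x-p$ over $\mathcal M_k$. Any limit point $(x,p)$ maximizes $v\cdot x-p$ over $\mathcal M$: given $(x',p')\in\mathcal M$, choose $(x_k',p_k')\in\mathcal M_k$ converging to it and pass to the limit in $v_k\cdot x_k-p_k\ge v_k\cdot x'_k-p'_k$. Consequently
\[
\limsup_k\varphi_{\mathcal M_k}(v_k)\le\varphi_{\mathcal M}(v).
\]
This is where breaking ties toward the highest price is used. Taking $\mathcal M_k=\mathcal M$ shows that $\varphi_{\mathcal M}$ is upper semicontinuous, hence Borel, so the revenue of a menu is well defined. Taking $v_k=v$ and applying the reverse Fatou lemma ($\limsup\int f_k\le\int\limsup f_k$ for $0\le f_k\le U$) shows that the revenue is an upper semicontinuous function of $\mathcal M$. Such a function attains its maximum on a compact space, so an optimal mechanism exists.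

\subsection{Dyadic expansions in a simplex}

It remains to implement an arbitrary menu. The buyer cannot name an entry of an infinite menu. Instead he spells it out digit by digit, and after each digit the seller stops with probability $1/2$. Two things must be arranged: the outcome at a stop must average to the lottery being spelled out, and \emph{every} sequence of digits must pay, in expectation, the price of the lottery to which it converges.

\begin{example}\label{ex:binary}
Let $n=1$ and $\mathcal M=\{(0,0),(\frac13,1),(1,4)\}$. In round $t$ the buyer sends a binary digit of $x$; if the seller stops, he receives the item exactly when the digit is $1$. For $x=\frac13=0.0101\ldots$ the item is received with probability $\frac14+\frac1{16}+\dots=\frac13$. After the first digit $0$ the free entry $x=0$ is still possible, so nothing is charged. After the second digit, $x\in[\frac14,\frac12]$ and the cheapest entry still possible costs $1$. Round $2$ is reached with probability $\frac12$, so the buyer is charged $2$. A type of value $3.5$ chooses this entry, and if the seller stops in round $3$ it has paid $2$ and received nothing: the protocol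 is IR only in expectation.
\end{example}

For general $n$ write $\hat x=(1-\sum_jx_j,x_1,\dots,x_n)\in\Delta$, where $\Delta$ is the simplex of probability vectors in $\mathbb R^{n+1}$ and coordinate $0$ stands for ``no item''. A digit of $y\in\Delta$ is a point $w\in\Delta$ with $w\le2y$ coordinatewise, since then $y=\frac12w+\frac12y'$ with $y'=2y-w\in\Delta$. For $n\ge2$ the vertices of $\Delta$ do not suffice as digits, because no vertex lies below twice the barycenter. A grid of mesh $1/(n+1)$ does suffice, and it has only exponentially many points. Let
\[
\mathcal G=\{w\in\Delta:(n+1)w\in\mathbb Z^{n+1}\},\qquad|\mathcal G|=\binom{2n+1}{n}\le2^{2n};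
\]
the inequality holds because $\binom{2n+1}n=\binom{2n+1}{n+1}$ and the two sum to at most $2^{2n+1}$.

\begin{lemma}\label{lem:digit}
For every $y\in\Delta$ there is $w\in\mathcal G$ with $w\le2y$. Consequently there are $w^1,w^2,\ldots\in\mathcal G$ with $y-\sum_{s\le t}2^{-s}w^s\in2^{-t}\Delta$ for all $t$.
\end{lemma}

\begin{proof}
Since $\sum_j\lfloor2(n+1)y_j\rfloor>2(n+1)-(n+1)=n+1$, there are integers $0\le m_j\le2(n+1)y_j$ with sum $n+1$; take $w_j=m_j/(n+1)$. Now put $y^0=y$, choose $w^t\le2y^{t-1}$ and put $y^t=2y^{t-1}-w^t\in\Delta$. By induction $y=\sum_{s\le t}2^{-s}w^s+2^{-t}y^t$.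
\end{proof}

\subsection{The protocol}

Fix a menu $\mathcal M\subset X\times[0,U]$. Let $\Pi$ be its projection to $X$ and $q(x)=\min\{p:(x,p)\in\mathcal M\}$ for $x\in\Pi$. The set $\Pi$ is compact, and $q$ is lower semicontinuous because $\mathcal M$ is compact. An entry $(x,p)$ that maximizes the utility of some type has $p=q(x)$. For digits $w^1,\dots,w^t\in\mathcal G$ let
\[
\Pi_t=\Big\{x\in\Pi:\hat x-\sum_{s\le t}2^{-s}w^s\in2^{-t}\Delta\Big\},\qquad q_t=\min_{\Pi_t}q .
\]
Thus $\Pi_0=\Pi$ and $q_0=0$. The sets $\Pi_t$ are compact and decreasing: if $\hat x-\sum_{s\le t}2^{-s}w^s=2^{-t}z$ with $z\in\Delta$, then $\hat x-\sum_{s\le t-1}2^{-s}w^s=2^{-(t-1)}\cdot\frac12(w^t+z)$. Hence $q_t\ge q_{t-1}$.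

Round $t$ of the protocol is as follows. The buyer sends $w^t\in\mathcal G$, encoded with $2n$ bits. The message is \emph{legal} if it encodes a point of $\mathcal G$ for which $\Pi_t\ne\emptyset$. An illegal message is replaced by the first legal one, which exists by Lemma~\ref{lem:digit} applied to the scaled remainder of any point of $\Pi_{t-1}$. The amount $2^{t-1}(q_t-q_{t-1})\ge0$ is added to the payment. The seller then sends a fair coin. With probability $\frac12$ the protocol stops and item $j$ is allocated with probability $w^t_j$ (nothing for $j=0$); otherwise round $t+1$ follows.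

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The protocol terminates almost surely under every strategy. The expected number of rounds is $2$, and each round costs $2n$ bits of the buyer and one bit of the seller.

The only message of the seller that does not end the protocol is ``continue'', so a pure strategy amounts to an infinite legal sequence $w^1,w^2,\dots$. The nonempty compact sets $\Pi_t$ decrease and their diameters tend to $0$, so they intersect in one point $x\in\Pi$, and $\hat x=\sum_t2^{-t}w^t$. The protocol stops in round $t$ with probability $2^{-t}$, so the allocation is the lottery $x$. Round $t$ is reached with probability $2^{-(t-1)}$, so the expected payment is $\sum_t(q_t-q_{t-1})=\lim q_t$. This limit is $q(x)$: on one hand $q_t\le q(x)$ as $x\in\Pi_t$; on the other hand the minimizers of $q$ over $\Pi_t$ converge to $x$, and lower semicontinuity gives $\lim q_t\ge q(x)$.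

So every pure strategy realizes an entry $(x,q(x))$ of $\mathcal M$, every strategy realizes a mixture of such entries, and by Lemma~\ref{lem:digit} every such entry is realized by sending an expansion of $\hat x$. Let the truthful strategy of $v$ send an expansion of the entry that $v$ chooses from $\mathcal M$. This protocol is IC and IR and gives each type exactly its lottery and its expected price $\varphi_{\mathcal M}(v)$. Apply this to the menu of Lemma~\ref{lem:menu}, and to an optimal menu for the bound on $C(n)$.
\end{proof}

In this protocol the payment is a function of the transcript, and announcing the allocated item at the end would cost only $\lceil\log_2(n+1)\rceil$ further bits.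

\section{The idea of the lower bound}\label{sec:idea}

The lower bound must overcome two obstacles. An independent prior has to force the optimal mechanism to offer prescribed lotteries, and a large number of lotteries has to force long messages. We illustrate each on an example; the computations of this section only guide the construction and are not used later.

\begin{example}[Three items force three lotteries]\label{ex:three}
Let $0<\varepsilon\ll\theta\ll1$ and $a=\varepsilon^{-3/2}$. Each of three items has value $0$ with probability $\varepsilon$; otherwise its value is $a+1/\theta$ with probability $\theta$ and $a$ with probability $1-\theta$. We neglect terms that vanish when $\theta\to0$ and $\varepsilon\to 0$ much faster.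

A type with value $a$ on a pair $S$ and $0$ on the third item has probability about $\varepsilon$ and is worth $\varepsilon a=\varepsilon^{-1/2}$ to the seller. Types with two zeros are worth about $\varepsilon^2a=\varepsilon^{1/2}$ and are negligible. From the types without zeros the seller can extract at most $3\theta\cdot\frac1\theta=3$ in expectation beyond $a$. A discount of $\eta a$ to a pair type costs $\eta\varepsilon^{-1/2}$, so in a nearly optimal menu $\eta$ is negligible, and each pair $S$ is sold, at price $a$, a probability vector $x^S$ supported on $S$.

These entries are open to everyone. Put $Y_i=\max_Sx^S_i$. The type without zeros whose only high value is at $i$ can obtain utility $Y_i/\theta$ from them, so it pays at most $a+(1-Y_i)/\theta$. It has probability about $\theta$, so the revenue beyond $a$ is at most $\sum_i(1-Y_i)$. The constraints $Y(S)\ge1$ for the three pairs add up to $2(Y_1+Y_2+Y_3)\ge3$, so this surplus is at most $\frac32$, with equality only if all three constraints are tight, that is, $Y=(\frac12,\frac12,\frac12)$. The value $\frac32$ is attained by the three even lotteries at price $a$ together with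 each single item at price $a+\frac1{2\theta}$. With item prices alone, $Y\in\{0,1\}^3$ has two coordinates equal to $1$ and the surplus is at most $1$.
\end{example}

The example generalizes. Give item $i$ an integer weight $c_i$ and let its value be $0$ with probability $\varepsilon^{c_i}$. Independence turns products into sums: the set of zeros is $T$ with probability about $\varepsilon^{c(T)}$. Choosing $a$ between two consecutive powers of $1/\varepsilon$, the seller must serve exactly the sets $R$ with $c(R)\ge K$ for a threshold $K$. She minimizes a linear function $g\cdot Y$ subject to $Y(R)\ge1$ for all such $R$. The vector $y=c/K$ is feasible. If $g$ is the sum of the indicator vectors of a family $\mathcal L$ of sets of weight exactly $K$, then $g\cdot Y\ge|\mathcal L|=g\cdot y$, and if these indicators span the whole space, $y$ is the only minimizer. Every set $S$ of weight exactly $K$ must then be sold the lottery $y|_S$. The solutions of a subset-sum equation can form an exponentially large family that looks like a random code.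

\begin{example}[Many lotteries, few bits]\label{ex:proposal}
Let $\mathcal F$ be a family of subsets of $[n]$ of size $n/10$, let $0$ be one more item, and suppose that for each $F\in\mathcal F$ we must sell at price $a$ the lottery giving item $0$ with probability $y_0$ and otherwise a uniform element of $F$. Let the seller charge $a$, allocate item $0$ with probability $y_0$, and otherwise propose uniformly random elements of $[n]$ until the buyer accepts one. Accepting the first proposal in $F$ realizes the required lottery with at most $10$ buyer bits in expectation, however large $\mathcal F$ is. But the protocol offers much more than the menu: by waiting for a fixed $i$, the buyer obtains $i$ with probability $1-y_0$ instead of $10(1-y_0)/n$.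
\end{example}

So the number of lotteries alone gives no bound; what must be used is that the protocol offers \emph{nothing else}. For this the prior contains, for every $A\subset[n]$, a \emph{test type} $t_A$ that likes the \emph{anchor} item $0$ much and the items of $A$ a little. A nearly optimal mechanism gives $t_A$ no more utility than the best single lottery $y|_{\{0\}\cup F}$ does. In a protocol where the strategies for $F$ and $F'$ send the same bits for a while, a test type may postpone its choice between them and decide after seeing the seller's bits. The bound on its utility says that waiting is useless, and we will deduce that the buyer has to commit to much of $F$, and hence almost to identify $F$, before the outcome is decided.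

\section{A code cut out by weights}\label{sec:code}

Throughout, $n$ is a large multiple of $10$ and
\[
k=\frac n{10},\qquad\mu=\frac1{100}+\frac1{45000},\qquad\gamma=10^{-9}.
\]
Two random $k$-subsets of $[n]$ meet in about $n/100$ elements, and $\mu n$ is slightly more.

\subsection{The code}

For random $r\in\mathbb F_Q^n$, the $k$-sets $F$ with $r(F)\equiv0$ form a random family in which any three membership events are independent. This is enough randomness for the properties (C1)--(C3) below, used in Section~\ref{sec:comm}. Property (C4) will let us pin down the weights with $O(n)$ auxiliary items.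

\begin{lemma}\label{lem:code}
For large $n$ there are an odd prime $Q\le\binom nk$ and integers $r_1,\dots,r_n\in[0,Q-1]$ and $0\le\rho<kQ$ such that $\mathcal F=\{F\subset[n]:|F|=k,\ r(F)=\rho\}$ satisfies:
\begin{enumerate}
\item[(C1)] $|\mathcal F|\ge2^{\gamma n}/(2n)$;
\item[(C2)] $|F\cap F'|\le\mu n$ for distinct $F,F'\in\mathcal F$;
\item[(C3)] $|F''\setminus(F\cup F')|\ge2$ for distinct $F,F',F''\in\mathcal F$;
\item[(C4)] $\mathcal V=\{v\in\{0,\pm1\}^n:\sum_iv_i=1,\ r\cdot v\equiv0\bmod Q\}$ spans $\mathbb R^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $2^{0.33n}\le10^{n/10}=(n/k)^k\le\binom nk\le2^{0.47n}$, the last bound being the entropy bound $\binom nk\le 2^{nH_2(1/10)}$ with $H_2(1/10)<0.47$. Let $\Xi=\binom nk2^{-\gamma n}$, which tends to infinity. By Bertrand's postulate there is a prime $Q$ with $\lfloor \Xi/2\rfloor<Q\le2\lfloor \Xi/2\rfloor$, so $\Xi/2<Q\le \Xi$ and $\bar m:=\binom nk/Q\in[2^{\gamma n},2^{\gamma n+1}]$. Let $r$ be uniform on $\{0,\dots,Q-1\}^n$ and $\mathcal F'=\{F:|F|=k,\ r(F)\equiv0\bmod Q\}$. If integer vectors are linearly independent over $\mathbb F_Q$, their inner products with $r$ are independent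 and uniform modulo $Q$. We also use Chebyshev's inequality in this form: a sum of pairwise independent indicators with mean $m$ has variance at most $m$, so it is below $m/2$ with probability at most $4/m$ and is zero with probability at most $1/m$.

The indicators of two distinct $k$-sets are independent over $\mathbb F_Q$, since each set has an element outside the other. The same holds for three distinct $k$-sets. Suppose $\alpha\mathbf 1_F+\alpha'\mathbf 1_{F'}+\alpha''\mathbf 1_{F''}=0$ nontrivially. By the two-set case all coefficients are nonzero, so no element lies in exactly one of the sets. An element of $F\setminus F'$ then lies in $F''$ and gives $\alpha+\alpha''=0$; elements of $F'\setminus F$ and $F\setminus F''$ give $\alpha'+\alpha''=0$ and $\alpha+\alpha'=0$. Hence $2\alpha=0$, which is impossible as $Q$ is odd.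

We show that each property fails with probability tending to $0$.

(C1) $|\mathcal F'|$ has mean $\bar m$, so $|\mathcal F'|\ge\bar m/2$ except with probability $4/\bar m$. For $F\in\mathcal F'$ the integer $r(F)$ is one of the $k$ numbers $0,Q,\dots,(k-1)Q$. Let $\rho$ be the most frequent one. Then $\mathcal F\subset\mathcal F'$ and $|\mathcal F|\ge\bar m/(2k)\ge 2^{\gamma n}/(2n)$. It suffices to prove (C2) and (C3) for $\mathcal F'$.

(C2) Hoeffding's inequality, which holds for sampling without replacement, states that in a sample of size $k$ from a population with a fraction $\alpha$ of marked elements, the number of marked ones exceeds $k(\alpha+t)$ with probability at most $e^{-2kt^2}$. With $\alpha=\frac1{10}$ and $t=10/45000$, the fraction of pairs of $k$-sets with $|F\cap F'|>\mu n$ is at most $\exp(-20n/45000^2)\le2^{-1.4\cdot10^{-8}n}$. Each pair of distinct sets lies in $\mathcal F'$ with probability $Q^{-2}$, so the expected number of bad pairs is at most $\bar m^2\,2^{-1.4\cdot10^{-8}n}\le4\cdot2^{-1.2\cdot10^{-8}n}$.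

(C3) Given $F,F'$, a set $F''$ with $|F''\setminus(F\cup F')|\le1$ is a subset of $F\cup F'$ plus at most one element, so there are at most $(n+1)4^k$ of them. The expected number of bad triples is at most $\binom nk^2(n+1)4^kQ^{-3}=\bar m^3(n+1)2^{0.2n}/\binom nk\to0$.

(C4) A union bound over real hyperplanes is not available, so we work modulo $2$. If the reduction of $\mathcal V$ spans $\mathbb F_2^n$, then $n$ vectors of $\mathcal V$ have odd, hence nonzero, determinant. So if (C4) fails there is $z\in\{0,1\}^n$, $z\ne0$, with $\mathcal V\cap D_z=\emptyset$, where $D_z=\{v\in\{0,\pm1\}^n:\sum_iv_i=1,\ z\cdot v\text{ odd}\}$.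

Let $T_m(j)$ be the number of $u\in\{0,\pm1\}^m$ with sum $j$, and $T_m=T_m(0)$. The function $T_m(\cdot)$ is even and nonincreasing in $|j|$, by induction: $T_{m+1}(j)-T_{m+1}(j+1)=T_m(j-1)-T_m(j+2)\ge0$ for $j\ge0$. Hence $T_m\ge3^m/(2m+1)$. We claim $|D_z|\ge T_{n-2}$. If $z=(1,\dots,1)$, every $v$ with sum $1$ lies in $D_z$, and those with $(v_1,v_2)=(1,0)$ number $T_{n-2}$. Otherwise choose $i,j$ with $z_i=1$, $z_j=0$. The vectors with sum $1$ and $(v_i,v_j)\in\{(1,0),(0,1)\}$ number $2T_{n-2}$, and swapping the coordinates $i,j$ is an involution on them that flips the parity of $z\cdot v$; so half of them lie in $D_z$. Thus $|D_z|\ge3^{n-2}/(2n)$.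

Distinct $v,v'\in D_z$ are independent over $\mathbb F_Q$: if $v'$ were a multiple of $v$, the factor would be $1$ because both have sum $1$, and then $v'=v$ because $Q\ge3$. Therefore $\Pr[\mathcal V\cap D_z=\emptyset]\le Q/|D_z|$, and the union bound over $z$ gives at most $2^n\cdot2^{0.47n}\cdot18n/3^n\to0$, as $\log_23>1.58$.
\end{proof}

\subsection{Items and weights}

Let $s$ be the integer with $3n^2\le2^s<6n^2$, and put
\[
G=2nQ,\qquad P=2^sQ,\qquad K=5P,\qquad K_0=kG+\rho .
\]
The \emph{code items} $i\in[n]$ have weights $c_i=G+r_i$; the summand $G$ records cardinality, so that a set of code items has weight $K_0$ exactly when it belongs to $\mathcal F$. The anchor $0$ has weight $c_0=K-K_0$. Write $S_F=\{0\}\cup F$ and $\mathcal S_0=\{S_F:F\in\mathcal F\}$.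

The indicators of the sets in $\mathcal S_0$ do not span: they are all orthogonal to the vector equal to $1$ on $[n]$ and $-k$ at $0$. We add \emph{auxiliary items}, each too heavy to occur together with the anchor in a set of weight $K$. The basic device is this: if sets $T,T'$ have equal weight, a new \emph{filler} item $\mathsf e$ of weight $K-c(T)$ yields two sets $T\cup\{\mathsf e\}$, $T'\cup\{\mathsf e\}$ of weight $K$, and the equations $z(T\cup\{\mathsf e\})=z(T'\cup\{\mathsf e\})=1$ force $z(T)=z(T')$. Building each number $r_i$ from its binary digits in this way would take order $n$ items for each code item, too many in total. Property (C4) avoids this, since it provides $n$ independent signed sums of code weights that are small multiples of $Q$. Indeed, choose a basis $v^1,\dots,v^n\in\mathcal V$ of $\mathbb R^n$ and let $B_i^\pm$ be the set of coordinates where $v^i=\pm1$. As $r\cdot v^i$ is a multiple of $Q$ of absolute value less than $nQ$, we have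
\[
c(B_i^+)-c(B_i^-)=G+r\cdot v^i=l_iQ\quad\text{with an integer }1\le l_i\le3n .
\]
The auxiliary items are $\mathsf f_1,\dots,\mathsf f_5$ of weight $P$; a binary scale $\mathsf b_j,\mathsf b'_j$ of weight $P+2^jQ$ for $0\le j\le s-1$, which ties $Q$ to $P$; a unary scale $\mathsf u_l$ of weight $P+lQ$ for $1\le l\le3n$, which measures the $l_i$; and one filler for each of the following \emph{relations}, that is, lists of sets of equal weight.
\begin{center}
\begin{tabular}{lll}
relation & sets & common weight\\ \hline
(R1) & $\{\mathsf f_1\},\dots,\{\mathsf f_5\}$ & $P$\\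
(R2) & $\{\mathsf b_0\},\{\mathsf b_0'\},\{\mathsf u_1\}$ & $P+Q$\\
(R3), $0\le j\le s-2$ & $\{\mathsf b_j,\mathsf b_j'\},\{\mathsf b_{j+1},\mathsf f_1\},\{\mathsf b_{j+1}',\mathsf f_1\}$ & $2P+2^{j+1}Q$\\
(R4) & $\{\mathsf b_{s-1},\mathsf b_{s-1}'\},\{\mathsf f_1,\mathsf f_2,\mathsf f_3\}$ & $3P$\\
(R5), $1\le l\le3n-1$ & $\{\mathsf u_l,\mathsf b_0\},\{\mathsf u_{l+1},\mathsf f_1\}$ & $2P+(l+1)Q$\\
(R6), $1\le i\le n$ & $B_i^+\cup\{\mathsf f_1\},\ B_i^-\cup\{\mathsf u_{l_i}\}$ & $P+c(B_i^+)$
\end{tabular}
\end{center}
The filler of a relation has weight $K$ minus the common weight. Let $I$ be the set of all items. There are $4n+s+1$ fillers, so $|I|=(n+1)+(5+2s+3n)+(4n+s+1)=8n+3s+7\le9n$ for large $n$. Since $c_i<(2n+1)Q$ for $i\in[n]$, we have $c([n])<3n^2Q\le P$; in particular $1\le K_0<P$. The common weights lie in $[P,3P]$, so the fillers have weights in $[2P,4P]$, and the other auxiliary items have weights in $[P,2P]$. All weights are integers in $[1,K-1]$.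

Let $\mathcal L$ consist of the sets $T\cup\{\mathsf e\}$, where $T$ is a set in some relation and $\mathsf e$ is the filler of that relation, of the set $\{\mathsf f_1,\dots,\mathsf f_5\}$, and of $S_{F_0}$ for one fixed $F_0\in\mathcal F$. All of them have weight $K$. Put $y=c/K\in\mathbb R^I$.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] $y(S)=1$ for $S\in\mathcal L$, and there is a constant $C_1$ with $\max_i|z_i|\le C_1\max_{S\in\mathcal L}|z(S)|$ for all $z\in\mathbb R^I$.
\item[(b)] The sets $S\ni0$ with $c(S)=K$ are exactly the members of $\mathcal S_0$. In particular $y(F)=1-y_0$ for $F\in\mathcal F$.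
\item[(c)] $y_i\ge\frac1{15n}$ for $i\in[n]$, and $y_j+y_{j'}>y_i$ for all $i,j,j'\in[n]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to show that the linear map $z\mapsto(z(S))_{S\in\mathcal L}$ is injective. Let $z(S)=0$ for all $S\in\mathcal L$; then the sets in each relation have equal $z$-sums. By (R1) the $z(\mathsf f_h)$ are equal, and their sum is $0$, so they vanish. By (R2), $z(\mathsf b_0)=z(\mathsf b_0')=z(\mathsf u_1)=:t$. By (R3) and induction, $z(\mathsf b_j)=z(\mathsf b'_j)=2^jt$, and (R4) gives $2^st=0$, so $t=0$. By (R5), $z(\mathsf u_{l+1})=z(\mathsf u_l)+t$, so all $z(\mathsf u_l)$ vanish. By (R6), $z(B_i^+)-z(B_i^-)=0$ for all $i$, so $z|_{[n]}$ is orthogonal to the basis $v^1,\dots,v^n$ and vanishes. Each filler, and the anchor, is the only remaining item in some set of $\mathcal L$, so $z=0$.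

(b) The condition is $c(S\setminus\{0\})=K_0$. As $K_0<P$, the set $F=S\setminus\{0\}$ contains no auxiliary item. For $F\subset[n]$ we have $c(F)=|F|G+r(F)$ with $0\le r(F)<G$, and $0\le\rho<G$; so $c(F)=K_0$ if and only if $|F|=k$ and $r(F)=\rho$.

(c) $c_i\ge2nQ$ and $K<30n^2Q$; and $c_j+c_{j'}\ge4nQ>c_i$.
\end{proof}

Put $\ell=|\mathcal L|$, $g=\sum_{S\in\mathcal L}\mathbf 1_S$, $H=g(I)$ and $\mathcal S=\mathcal L\cup\mathcal S_0$. Then $g\cdot z=\sum_{S\in\mathcal L}z(S)$, so $g\cdot y=\ell$. Every item lies in some set of $\mathcal L$, by the injectivity in (a), so $g_i\ge1$; and $g_0=1$. For $A\subset[n]$ let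
\[
M(A)=\max_{F\in\mathcal F}y(F\cap A)\le1-y_0,
\]
the largest probability that a lottery $y|_S$, $S\in\mathcal S_0$, gives to $A$.

\section{The prior and its nearly optimal mechanisms}\label{sec:prior}

\subsection{The prior}

Let $d=1/K$ and $W=c(I)-K>0$. The prior has parameters $\tau,\theta,\varepsilon\in(0,1)$, chosen in this order, and $a=\varepsilon^{-(W+1/2)}$. Independently for each $i\in I$, item $i$ has value $0$ with probability $\varepsilon^{c_i}$, and otherwise value $a+\xi_i$. The \emph{increments} $\xi_i$ are independent of each other and of the set $\mathcal N$ of items of value $0$, with the following laws: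
\begin{itemize}
\item $\xi_0=1$ with probability $1-\theta$, and $\xi_0=0$ otherwise;
\item for $i\in[n]$: $\xi_i=1/\theta$ with probability $\theta g_i$, $\xi_i=d$ with probability $\tau$, and $\xi_i=0$ otherwise;
\item for auxiliary $i$: $\xi_i=1/\theta$ with probability $\theta g_i$, and $\xi_i=0$ otherwise.
\end{itemize}
Each item has at most four values. An increment $1/\theta$ is called \emph{high}. For $i\neq0$ the product of the high increment and its probability is $g_i$, which produces the objective $g\cdot Y$ of Section~\ref{sec:idea}; for the anchor the increment $1$, of probability almost $1$, plays this role with $g_0=1$. Further items of value identically $0$ may be added; they change nothing if bundles $Z$ are read as $Z\cap I$. Three kinds of types in the support matter: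
\begin{itemize}
\item $s_R$ for $R\subset I$: value $a$ on $R$ and $0$ off $R$;
\item the test type $t_A$ for $A\subset[n]$: $\mathcal N=\emptyset$, $\xi_0=1$, $\xi=d$ on $A$, and $\xi=0$ elsewhere;
\item $t^{(i)}$ for $i\in[n]$: $\mathcal N=\emptyset$, $\xi_0=1$, $\xi_i=1/\theta$, and $\xi=0$ elsewhere.
\end{itemize}

The order of the parameters reflects a hierarchy of stakes. The types $s_R$ with $c(R)\ge K$ are worth at least $\varepsilon^{-1/2}/2$ per unit of probability of their increments being zero, and dominate everything. The high types fix $Y=y$ with stakes of order $1$. The types $t_A$ with $A\ne\emptyset$ are rare, of total probability at most $n\tau$, so that they cannot move the optimum away from $y$; yet each of them, of probability at least $\tau^n/2$, outweighs the errors of order $\theta$. Precisely, let $C_2=(1+2|I|)C_1+2$ and fix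
\[
\tau=\frac d{4nC_2},\qquad\text{so that } n\tau\le \frac{n\tau}{d}\le\frac18 .
\]
We always assume
\begin{equation}\label{eq:par}
\theta(1+H)\le\tfrac18,\quad\theta\le\tfrac1{4K},\quad|I|\varepsilon\le\tfrac12,\quad2\varepsilon'\le\theta,\quad\tfrac14\theta\varepsilon^{-1/2}\ge2\ell+1,
\end{equation}
where $\varepsilon'=2^{|I|}(\sqrt\varepsilon+\varepsilon/\theta)$. For each small $\theta$ this holds for all small $\varepsilon$.

Let $\lambda_A=\Pr[t_A\mid\mathcal N=\emptyset]$. For independent events of probabilities $1-\alpha_i$, all occur with probability at least $1-\sum\alpha_i$. Since $\theta+n\tau+\theta H\le\frac14$, this and the union bound give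
\begin{equation}\label{eq:prob}
\begin{gathered}
\lambda_A\ge\tfrac12\tau^n,\qquad\lambda^+:=\sum_{A\ne\emptyset}\lambda_A\le n\tau,\qquad\lambda^{\mathrm{tot}}:=\sum_A\lambda_A\ge1-\theta(1+H),\\
\Pr[t^{(i)}\mid\mathcal N=\emptyset]\ge\tfrac12\theta g_i,\qquad\Pr[\xi=0]\ge\tfrac12\theta,\qquad\Pr[\mathcal N=\emptyset]\ge\tfrac12 .
\end{gathered}
\end{equation}
For a mechanism and a type with $\mathcal N=\emptyset$, let $\psi=p-a$ be the \emph{surplus} of the payment over $a$, and let $\mathbb E\psi$ be its expectation over $\xi$. The benchmark quantities are
\[
\Lambda=a\Pr[c(\mathcal N)\le W],\qquad\beta=H-\ell-\sum_A\lambda_AM(A).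
\]
Note that $c(\mathcal N)\le W$ means $c(R)\ge K$ for $R=I\setminus\mathcal N$, and that, since $g_0=1$,
\begin{equation}\label{eq:gid}
\sum_{i\ne0}g_i(1-z_i)+(1-z_0)=H-g\cdot z\qquad(z\in\mathbb R^I).
\end{equation}

\subsection{A good menu}

\begin{lemma}\label{lem:good}
$\mathrm{OPT}\ge\Lambda+\Pr[\mathcal N=\emptyset]\,(\beta-5H^2\theta)$, and $\mathrm{OPT}\ge\Lambda$.
\end{lemma}

\begin{proof}
Consider the menu with the null entry and the following entries.
\begin{itemize}
\item[(E0)] For each $R$ with $c(R)\ge K$, a probability vector $x^R\le y$ supported on $R$, at price $a$; it exists since $y(R)\ge1$. If $c(R)=K$ it is $y|_R$. If $c(R)\ge K+1$ and $0\in R$, we take $x_0^R=y_0-\frac1K$, which is possible since $y(R\setminus\{0\})\ge1+\frac1K-y_0$.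
\item[(E1)] For each $i\ne0$, item $i$ at price $a+(1-y_i)/\theta-2$. Here $(1-y_i)/\theta\ge4$ because $y_i\le1-\frac1K$ and $\theta\le\frac1{4K}$.
\item[(E2)] For each $A\subset[n]$, fix $F_A\in\mathcal F$ attaining $M(A)$. The lottery equals $y$ on $F_A\cap A$ and gives the remaining probability $1-M(A)$ to the anchor; its price is $a+1-y_0-M(A)$.
\end{itemize}
All non-null entries are probability vectors at prices at least $a$. A type with $c(\mathcal N)\le W$ has nonnegative utility for $x^{I\setminus\mathcal N}$, so by the tie-breaking rule it pays at least $a$. Hence $\psi\ge0$, and the revenue is at least $\Lambda+\Pr[\mathcal N=\emptyset]\,\mathbb E\psi\ge\Lambda$. For $\mathcal N=\emptyset$, an entry $x$ at price $a+\pi$ has utility $\xi\cdot x-\pi$.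

\emph{Types with exactly one high increment, at $i$.} The entry (E1) for $i$ has utility $y_i/\theta+2$. Entries (E0) and (E2) have utility at most $y_i/\theta+1$, since they give $i$ with probability at most $y_i$ and the other increments are at most $1$. The other entries (E1) have utility at most $1-4+2<0$. So $\psi=(1-y_i)/\theta-2>0$. These types have probability at least $\theta g_i(1-\theta H)$, so together they contribute to $\mathbb E\psi$ at least $\sum_{i\ne0}g_i(1-y_i)-\theta(H^2+2H)$.

\emph{Test types $t_A$.} Entries (E1) have negative utility as above. The entry (E0) for $R=S_F$ has utility $y_0+d\,y(F\cap A)\le y_0+dM(A)$. Every other entry (E0) has $x_0^R\le y_0-\frac1K$: if $0\notin R$ because $c_0\ge1$, and if $0\in R$ because $c(R)\ge K+1$ by Lemma~\ref{lem:weights}(b). Its utility is at most $y_0-\frac1K+d=y_0$. This is the reason for the choice $d=1/K$: the test types see only the lotteries of the code. The entry (E2) for $A'$ has utility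
\[
1-M(A')+d\,y(F_{A'}\cap A'\cap A)-(1-y_0-M(A'))=y_0+d\,y(F_{A'}\cap A'\cap A)\le y_0+dM(A),
\]
with equality for $A'=A$. So the entry (E2) for $A$ is a maximizer and $\psi(t_A)\ge1-y_0-M(A)$. By \eqref{eq:prob} the test types contribute at least $1-y_0-\theta(1+H)-\sum_A\lambda_AM(A)$.

Adding up and using \eqref{eq:gid} with $g\cdot y=\ell$ gives $\mathbb E\psi\ge\beta-(H^2+3H+1)\theta\ge\beta-5H^2\theta$.
\end{proof}

\subsection{Rigidity}

In the menu just described, $s_S$ pays $a$ for $S\in\mathcal S_0$ and $t_A$ has utility $y_0+dM(A)$. The next proposition says that every nearly optimal mechanism nearly shares these features and gives $t^{(i)}$ utility at most about $y_i/\theta$.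

\begin{proposition}\label{prop:rigid}
For every $\kappa>0$ one can choose $\theta$ and then $\varepsilon$ so that every IC and IR mechanism with revenue at least $\mathrm{OPT}-\theta$ satisfies
\begin{enumerate}
\item[(O1)] $p(s_S)\ge(1-\kappa)a$ for $S\in\mathcal S_0$;
\item[(O2)] $u(t^{(i)})\le(y_i+\kappa)/\theta$ for $i\in[n]$;
\item[(O3)] $u(t_A)\le y_0+dM(A)+\kappa$ for $A\subset[n]$.
\end{enumerate}
The objects of Section~\ref{sec:code} and the numbers $d,\tau$ do not depend on $\kappa$.
\end{proposition}

\begin{proof}
We bound the revenue by the benchmark of Lemma~\ref{lem:good} minus nonnegative terms, one for each way of violating (O1)--(O3). We use Lemma~\ref{lem:lottery} throughout. The vector $x(s_R)$ is supported on $R$ and $p(s_R)\le a\,x(s_R)(R)\le a$. Put $\eta_R=1-p(s_R)/a\in[0,1]$, $\eta=\max_{S\in\mathcal S}\eta_S$, and $x^S=x(s_S)$; thus $x^S(S)\ge1-\eta$ for $S\in\mathcal S$.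

\emph{Step 1: types with $\mathcal N\ne\emptyset$.} Every type pays at most $a+1/\theta$. Given $\mathcal N=T$, the type is $s_{I\setminus T}$ with probability at least $\theta/2$, so $\mathbb E[p\mid\mathcal N=T]\le a+\frac1\theta-\frac12\theta a\,\eta_{I\setminus T}$. Moreover $\Pr[\mathcal N=T]\le\varepsilon^{c(T)}$; this is at most $\varepsilon$ for $T\ne\emptyset$, and $a\Pr[\mathcal N=T]\le\sqrt\varepsilon$ if $c(T)\ge W+1$. For $S\in\mathcal S$ the set $T=I\setminus S$ has $c(T)=W$, and $a\Pr[\mathcal N=T]\ge a\varepsilon^W(1-|I|\varepsilon)\ge\frac12\varepsilon^{-1/2}$. Summing over the at most $2^{|I|}$ sets $T$ and keeping the negative term only for an $S$ attaining $\eta$,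
\begin{equation}\label{eq:rev}
\mathrm{Rev}\le\Lambda-\tfrac14\theta\varepsilon^{-1/2}\eta+\Pr[\mathcal N=\emptyset]\,\mathbb E\psi+\varepsilon' .
\end{equation}

\emph{Step 2: the surplus, type by type.} Let $\mathcal N=\emptyset$ and let $x,p,u$ belong to the type with increments $\xi$. From $p=\sum_j(a+\xi_j)x_j-u$ we get $\psi\le\xi\cdot x-u$. Imitating $s_S$ gives $u\ge\xi\cdot x^S$ for $S\in\mathcal S$, because $p(s_S)\le a\,x^S(S)$. Let $Y_i=\max_{S\in\mathcal S}x_i^S\in[0,1]$.

(i) \emph{Exactly one high increment, at $i$}; the probability is at most $\theta g_i$. Here $\xi\cdot x\le1/\theta$ and $u\ge Y_i/\theta$, so $\psi\le(1-Y_i)/\theta$. For $i\in[n]$ write $u(t^{(i)})=(Y_i+\nu^{(i)})/\theta$ with $\nu^{(i)}\ge0$; for this type $\psi\le(1-Y_i-\nu^{(i)})/\theta$. By \eqref{eq:prob} the total contribution to $\mathbb E\psi$ is at most $\sum_{i\ne0}g_i(1-Y_i)-\frac12\sum_{i\in[n]}g_i\nu^{(i)}$.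

(ii) \emph{At least two high increments}: the probability is at most $\theta^2H^2$ and $\psi\le1/\theta$, so the contribution is at most $H^2\theta$.

(iii) \emph{No high increment and $\xi_0=0$}: the probability is at most $\theta$ and $\psi\le d\le1$.

(iv) \emph{Test types.} Write $u_A=u(t_A)$ and $x=x(t_A)$. If $t_A$ does better than $t_\emptyset$, it must receive items of $A$, which displace the anchor, for which it would pay more. Indeed, $t_\emptyset$ may imitate $t_A$, so $u_\emptyset\ge u_A-d\,x(A)$, that is, $x(A)\ge(u_A-u_\emptyset)/d$. Since $x_0\le1-x(A)$ and $d\le 1$,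
\[
\psi(t_A)\le x_0+d\,x(A)-u_A\le1-(1-d)\frac{u_A-u_\emptyset}d-u_A=1-u_\emptyset-\frac{u_A-u_\emptyset}d .
\]
The contribution is at most
\begin{equation}\label{eq:test}
\lambda^{\mathrm{tot}}(1-u_\emptyset)-\frac1d\sum_{A\ne\emptyset}\lambda_A(u_A-u_\emptyset).
\end{equation}

\emph{Step 3: $Y$ is close to $y$, quantitatively.} For $S\in\mathcal L$ we have $Y(S)\ge x^S(S)\ge1-\eta$. Let
\[
D=\sum_{S\in\mathcal L}\big(Y(S)-1+\eta\big)=g\cdot Y-\ell+\ell\eta\ \ge0 .
\]
All terms are nonnegative, so $-\eta\le Y(S)-1\le D$ for $S\in\mathcal L$, and Lemma~\ref{lem:weights}(a) applied to $Y-y$ gives $\chi:=\max_i|Y_i-y_i|\le C_1(D+\eta)$. For $j\in S\in\mathcal S_0$,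
\[
x_j^S\ge1-\eta-Y(S\setminus\{j\})\ge1-\eta-y(S\setminus\{j\})-|I|\chi=y_j-\eta-|I|\chi .
\]
Imitating $s_{S}$ for $S=S_F$ with $F$ attaining $M(A)$, and using $dn\le1$, we get
\[
u_A\ge x_0^S+d\,x^S(F\cap A)\ge y_0+dM(A)-e,\qquad e:=2(\eta+|I|\chi).
\]
Write $u_A=y_0+dM(A)-e+\nu_A$ for $A\ne\emptyset$, and $u_\emptyset=Y_0+\nu_\emptyset$; all $\nu_A$ are nonnegative. Substituting into \eqref{eq:test} and using $\lambda^{\mathrm{tot}}(1-Y_0)\le1-Y_0$, $Y_0-y_0\le\chi$ and $M(\emptyset)=0$, the contribution of the test types is at most
\[
1-Y_0+\frac{\lambda^+}d(\chi+e)-\Big(\lambda^{\mathrm{tot}}-\frac{\lambda^+}d\Big)\nu_\emptyset-\sum_A\lambda_AM(A)-\frac1d\sum_{A\ne\emptyset}\lambda_A\nu_A .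
\]
The second term is what the seller could gain from the test types by moving $Y$ away from $y$. Now $\chi+e=(1+2|I|)\chi+2\eta\le C_2(D+\eta)$, so by the choice of $\tau$ this term is at most $\frac14(D+\eta)$, less than the loss $D$ that the move causes. Also $\lambda^{\mathrm{tot}}-\lambda^+/d\ge\frac78-\frac18\ge\frac12$. By \eqref{eq:gid}, $\sum_{i\ne0}g_i(1-Y_i)+1-Y_0=H-\ell-D+\ell\eta$. Adding (i)--(iv),
\begin{equation}\label{eq:psi}
\mathbb E\psi\le\beta+2\ell\eta-\tfrac34D-\tfrac12\nu_\emptyset-\tfrac12\sum_{i\in[n]}g_i\nu^{(i)}-\tfrac1d\sum_{A\ne\emptyset}\lambda_A\nu_A+2H^2\theta .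
\end{equation}

\emph{Step 4: comparison with the benchmark.} By Lemma~\ref{lem:good} and \eqref{eq:rev},
\[
\Pr[\mathcal N=\emptyset]\,(\mathbb E\psi-\beta+5H^2\theta)\ge\tfrac14\theta\varepsilon^{-1/2}\eta-\varepsilon'-\theta .
\]
Dividing by $\Pr[\mathcal N=\emptyset]\in[\frac12,1]$ gives $\mathbb E\psi-\beta+5H^2\theta\ge\frac14\theta\varepsilon^{-1/2}\eta-2\varepsilon'-2\theta$. Together with \eqref{eq:psi} and \eqref{eq:par},
\[
\tfrac34D+\tfrac12\nu_\emptyset+\tfrac12\sum_{i\in[n]}g_i\nu^{(i)}+\tfrac1d\sum_{A\ne\emptyset}\lambda_A\nu_A+\eta\le(7H^2+3)\theta\le10H^2\theta=:\Gamma .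
\]
All terms on the left are nonnegative. Hence $\eta\le\Gamma$; $D,\nu_\emptyset,\nu^{(i)}\le2\Gamma$; $\chi\le3C_1\Gamma$; and $\nu_A\le2\tau^{-n}\Gamma$ for $A\ne\emptyset$. Finally $\eta_S\le\eta$ for $S\in\mathcal S_0$, $\theta u(t^{(i)})-y_i\le\chi+\nu^{(i)}$, $u_\emptyset-y_0\le\chi+\nu_\emptyset$, and $u_A-y_0-dM(A)\le\nu_A$ for $A\neq\emptyset$. Each of these is at most $10H^2(3C_1+2\tau^{-n})\theta$. Choose $\theta$ so that this is at most $\kappa$, and $\theta,\varepsilon$ so that \eqref{eq:par} holds.
\end{proof}

\section{From rigidity to communication}\label{sec:comm}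

Let $\kappa\in(0,1)$ be small, to be fixed in Lemma~\ref{lem:enter}, and take the prior of Proposition~\ref{prop:rigid}. In this section $O(\kappa)$ denotes a quantity bounded in absolute value by $\kappa$ times a constant that depends only on $n$, $d$ and $|\mathcal F|$. Fix an IC and IR protocol with revenue at least $\mathrm{OPT}-\theta$, and let $B$ be the largest expected number of buyer bits of a type in the (finite) support under truthful play. We may assume $B<\infty$. The mechanism induced by the protocol satisfies (O1)--(O3).

We use one structural property of protocols. For a node $h$, let $E_h$ be the set of $\omega$ for which the seller, at every seller node on the path to $h$, sends the bit recorded in $h$; and say that a pure strategy \emph{agrees} with $h$ if it does the same at every buyer node on the path. By induction along the path: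
\begin{equation}\label{eq:rect}
\begin{array}{l}\text{the run of a pure strategy $\sigma$ against $\omega$ passes through $h$}\\ \text{if and only if $\sigma$ agrees with $h$ and $\omega\in E_h$.}\end{array}
\end{equation}
All probabilities below are over $\omega$. There are countably many nodes, and we ignore those with $\Pr[E_h]=0$.

\subsection{One pure strategy for each codeword}

\begin{lemma}\label{lem:pure}
For each $F\in\mathcal F$ there is a pure strategy $\sigma_F$ that terminates almost surely, sends at most $3B$ bits in expectation, and whose bundle $Z_F$ and expected payment $p_F$ satisfy, with $S=S_F$: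
\begin{enumerate}
\item[(a)] $a\Pr[Z_F\ne\emptyset]\ge p_F$ and $\Pr[Z_F\cap S=\emptyset]\le3\kappa$;
\item[(b)] $\Pr[i\in Z_F]\le y_i+\kappa$ for $i\in[n]\cup\{0\}$;
\item[(c)] $\mathbb E(|Z_F\cap S|-1)^+=O(\kappa)$;
\item[(d)] $\Pr[0\in Z_F]\ge y_0-O(\kappa)$, and $\Pr[i\in Z_F,0\notin Z_F]\ge y_i-O(\kappa)$ for $i\in F$.
\end{enumerate}
\end{lemma}

\begin{proof}
Condition on the private coins of the truthful strategy of $s_S$. Almost every value gives a pure strategy that terminates almost surely; by IC its utility for $s_S$ is at most $u(s_S)$, and the average of these utilities is $u(s_S)$, so almost all equal $u(s_S)\ge0$. For such a pure strategy the expected payment $p$ satisfies $p\le a\Pr[Z\cap S\ne\emptyset]\le a$. The nonnegative quantity $1-p/a$ has average at most $\kappa$ by (O1), and the expected number of buyer bits has average at most $B$. By Markov's inequality each exceeds three times this bound with probability at most $\frac13$, so some such pure strategy $\sigma_F$ has $p_F\ge(1-3\kappa)a$ and at most $3B$ expected bits. This gives (a).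

For $t^{(i)}$ the value of $Z$ is at least $a\mathbf 1[Z\ne\emptyset]+\frac1\theta\mathbf 1[i\in Z]$, so by (a) it obtains at least $\frac1\theta\Pr[i\in Z_F]$ from $\sigma_F$; IC and (O2) give (b) for $i\in[n]$. In the same way $t_\emptyset$ obtains at least $\Pr[0\in Z_F]$, and (O3) with $A=\emptyset$ gives (b) for $i=0$. Since $y(S)=1$, (a) and (b) give $\mathbb E(|Z_F\cap S|-1)^+=\mathbb E|Z_F\cap S|-\Pr[Z_F\cap S\ne\emptyset]\le(k+4)\kappa$. For $i\in S$, $\Pr[i\in Z_F]\ge1-3\kappa-\sum_{j\in S\setminus\{i\}}(y_j+\kappa)=y_i-(k+3)\kappa$, and for $i\in F$ the event $\{0,i\}\subset Z_F$ has probability $O(\kappa)$ by (c).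
\end{proof}

So $\sigma_F$ essentially delivers a single item of $S_F$ with law $y|_{S_F}$. The bundle might still contain extra code items. The next lemma excludes this, except when the anchor is allocated, in which case the test types do not notice.

\begin{lemma}\label{lem:outside}
For $F\in\mathcal F$ and $i\in[n]\setminus F$, $\Pr[i\in Z_F,0\notin Z_F]=O(\kappa)$.
\end{lemma}

\begin{proof}
Write $Z=Z_F$, $S=S_F$. Fix $j\in F$ and let $A=(F\setminus\{j\})\cup\{i\}$; the type $t_A$ profits if $i$ arrives together with $j$. For $F''\in\mathcal F$, $F''\ne F$, (C2) gives, for large $n$,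
\[
c(F''\cap A)\le(\mu n+1)(2n+1)Q\le(k-1)\,2nQ\le c(F\setminus\{j\}),
\]
so $M(A)=y(F\setminus\{j\})=1-y_0-y_j$. Following $\sigma_F$, the type $t_A$ obtains at least $\Pr[0\in Z]+d\Pr[0\notin Z,Z\cap A\ne\emptyset]$ by Lemma~\ref{lem:pure}(a). By IC, (O3) and Lemma~\ref{lem:pure}(d), $\Pr[0\notin Z,Z\cap A\ne\emptyset]\le1-y_0-y_j+O(\kappa)$, the division by $d$ being absorbed in $O(\kappa)$. This event contains the disjoint events $\{0\notin Z,\ Z\cap(F\setminus\{j\})\ne\emptyset\}$ and $\{0\notin Z,\ Z\cap F=\{j\},\ i\in Z\}$. The first has probability at least $\Pr[Z\cap S\ne\emptyset]-\Pr[0\in Z]-\Pr[j\in Z]\ge1-y_0-y_j-5\kappa$, so the second has probability $O(\kappa)$. Sum over $j\in F$ and add the probabilities of $|Z\cap S|\ge2$ and $Z\cap S=\emptyset$, which are $O(\kappa)$.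
\end{proof}

\subsection{The node where two strategies part}

Let $F\ne F'$ in $\mathcal F$. Let $\delta=\delta(F,F')$ be the last common node of the runs of $\sigma_F$ and $\sigma_{F'}$ against $\omega$. The seller's bit is determined by $\omega$ and the node, so $\delta$ is either a common leaf or a buyer node at which the two strategies send different bits. Conversely, let $h$ agree with both strategies and be a leaf or a buyer node with $\sigma_F(h)\ne\sigma_{F'}(h)$; then $\{\delta=h\}=E_h$ by \eqref{eq:rect}. For a node $h$ agreeing with $\sigma_F$, for $i\in[n]$, $J\subset [n]$ and $A\subset[n]$, put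
\begin{gather*}
\pi_F^h(i)=\Pr[i\in Z_F,0\notin Z_F\mid E_h],\qquad\pi_F^h(J)=\sum_{j\in J}\pi_F^h(j),\\
\Phi_A^h(F)=\mathbb E\big[a\mathbf 1[Z_F\ne\emptyset]-\mathrm{pay}_F+\mathbf 1[0\in Z_F]+d\,\mathbf 1[0\notin Z_F,Z_F\cap A\ne\emptyset]\ \big|\ E_h\big],
\end{gather*}
where $\mathrm{pay}_F$ is the realized payment under $\sigma_F$. Thus $\Phi^h_A(F)$ is exactly the conditional utility of $t_A$ when it follows $\sigma_F$ from $h$ on. The type $t_A$ can send the common bits of $\sigma_F$ and $\sigma_{F'}$ until it reaches $\delta$, which it recognizes from the transcript, and then continue with the better of the two. This strategy terminates almost surely because both strategies do. By IC and (O3),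
\begin{equation}\label{eq:hybrid}
\mathbb E\max\big(\Phi_A^\delta(F),\Phi_A^\delta(F')\big)\le y_0+dM(A)+\kappa .
\end{equation}

\begin{lemma}\label{lem:split}
Let $F\ne F'$ in $\mathcal F$, $i\in F\setminus F'$, and $J\subset F'\setminus F$ with $|J|=2$. Then $\mathbb E\big(\pi_F^\delta(i)-\pi_{F'}^\delta(J)\big)^+=O(\kappa)$.
\end{lemma}

The test type to use is $t_A$ with $A=(F\cup F')\setminus(\{i\}\cup J)$. It is disappointed by $\sigma_F$ when $i$ comes and by $\sigma_{F'}$ when an element of $J$ comes. At $\delta$ it can take the smaller risk, and \eqref{eq:hybrid} says that the average of the smaller risk is still $y_i$, the average of the first risk alone. So the first risk is almost always the smaller one. We remove a pair $J$ rather than one element because the $y_j$ are unequal and we need $y(J)\ge y_i$. One point needs care: the two continuations could also differ in payment or in the probability of the anchor, and the type $t_{F\cup F'}$ shows first that they do not.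

\begin{proof}
Let $A^*=F\cup F'$, so $M(A^*)=1-y_0$, and put $m^*=y_0+d(1-y_0)$. By Lemma~\ref{lem:pure}(a),(d),
\[
\mathbb E\Phi_{A^*}^\delta(F)\ge\Pr[0\in Z_F]+d\big(\Pr[Z_F\cap S_F\ne\emptyset]-\Pr[0\in Z_F]\big)\ge(1-d)y_0+d-O(\kappa)=m^*-O(\kappa),
\]
and the same computation applies to $F'$. By \eqref{eq:hybrid} the expected maximum of the two is at most $m^*+\kappa$, and the minimum is the sum minus the maximum, so
\[
\mathbb E\min\big(\Phi_{A^*}^\delta(F),\Phi_{A^*}^\delta(F')\big)\ge m^*-O(\kappa).
\]
The difference $\Phi_{A^*}^\delta(F)-\Phi_A^\delta(F)$ is $d$ times the conditional probability that $0\notin Z_F$, $Z_F\cap A^*\ne\emptyset$ and $Z_F\cap A=\emptyset$. Since $A\supset F\setminus\{i\}$, this event implies that $i\in Z_F$ and $0\notin Z_F$, or that $Z_F\cap S_F=\emptyset$. So the difference is at most $\alpha=d\,(\pi_F^\delta(i)+\Pr[Z_F\cap S_F=\emptyset\mid\delta])$. Since $A\supset F'\setminus J$, the difference for $F'$ is at most $\alpha'=d\,(\pi_{F'}^\delta(J)+\Pr[Z_{F'}\cap S_{F'}=\emptyset\mid\delta])$. For real numbers, $\max(w-\alpha,w'-\alpha')\ge\min(w,w')-\min(\alpha,\alpha')$, as one sees by keeping the term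 with the smaller of $\alpha,\alpha'$. With Lemma~\ref{lem:pure}(a),
\[
\mathbb E\max\big(\Phi_A^\delta(F),\Phi_A^\delta(F')\big)\ge m^*-O(\kappa)-d\,\mathbb E\min\big(\pi_F^\delta(i),\pi_{F'}^\delta(J)\big).
\]
On the other hand $M(A)\le1-y_0-y_i$. Indeed $y(F\cap A)=1-y_0-y_i$; $y(F'\cap A)=1-y_0-y(J)\le 1-y_0-y_i$ by Lemma~\ref{lem:weights}(c); and any other $F''\in\mathcal F$ has two elements outside $A$ by (C3), so Lemma~\ref{lem:weights}(c) applies again. By \eqref{eq:hybrid} the left side above is at most $m^*-dy_i+\kappa$, whence $\mathbb E\min(\pi_F^\delta(i),\pi_{F'}^\delta(J))\ge y_i-O(\kappa)$. Since $\mathbb E\pi_F^\delta(i)\le y_i+\kappa$ by Lemma~\ref{lem:pure}(b), and $(\pi-\pi')^+=\pi-\min(\pi,\pi')$, the lemma follows.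
\end{proof}

\subsection{Cores}

We now measure how much the buyer has revealed. For a node $h$ let $\mathcal F_h$ be the set of $F'\in\mathcal F$ such that $\sigma_{F'}$ agrees with $h$, and, if it is nonempty, let $\operatorname{core}(h)=\bigcap_{F'\in\mathcal F_h}F'$. Along a path, $\mathcal F_h$ shrinks and $\operatorname{core}(h)$ grows, and both change only at buyer bits. Along the run of $\sigma_F$ we have $F\in\mathcal F_h$ and $\operatorname{core}(h)\subset F$. Let $L_F$ be the leaf at which the run of $\sigma_F$ ends.

The next lemma combines the two previous ones. By Lemma~\ref{lem:outside}, item $i$ is essentially never delivered unless it has entered the core. By Lemma~\ref{lem:split}, at the moment it enters, its conditional probability is at most that of each of many disjoint pairs, hence of order $1/n$. Its total probability $y_i$ is also of order $1/n$, so it must enter with constant probability.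

\begin{lemma}\label{lem:enter}
If $\kappa$ is small enough in terms of $n,d,|\mathcal F|$, then $\Pr[i\in\operatorname{core}(L_F)]\ge\frac1{900}$ for all $F\in\mathcal F$ and $i\in F$.
\end{lemma}

\begin{proof}
If $i$ is in the core of the root there is nothing to prove, so assume it is not. Among the nodes agreeing with $\sigma_F$, let $\mathcal H_1$ be the set of buyer nodes $h$ with $i\notin\operatorname{core}(h)$ such that $i$ is in the core after the bit $\sigma_F(h)$, and let $\mathcal H_2$ be the set of leaves $h$ with $i\notin\operatorname{core}(h)$. By monotonicity of the core, a terminating run of $\sigma_F$ passes through exactly one node of $\mathcal H_1\cup\mathcal H_2$, and this node is in $\mathcal H_1$ if and only if $i\in\operatorname{core}(L_F)$. By \eqref{eq:rect} the events $E_h$, $h\in\mathcal H_1\cup\mathcal H_2$, form a partition up to a null set, and Lemma~\ref{lem:pure}(d) gives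
\begin{equation}\label{eq:total}
\sum_{h\in\mathcal H_1\cup\mathcal H_2}\Pr[E_h]\,\pi_F^h(i)=\Pr[i\in Z_F,0\notin Z_F]\ge y_i-O(\kappa).
\end{equation}
For each $h\in\mathcal H_1\cup\mathcal H_2$ choose $F'=F'(h)\in\mathcal F_h$ with $i\notin F'$.

Let $h\in\mathcal H_2$. On $E_h$ the runs of $\sigma_F$ and $\sigma_{F'}$ both end at $h$, so $Z_F=Z_{F'}$ and $\Pr[E_h]\pi_F^h(i)=\Pr[E_h,\ i\in Z_{F'},\ 0\notin Z_{F'}]$. The leaves with a given $F'$ contribute at most $\Pr[i\in Z_{F'},0\notin Z_{F'}]=O(\kappa)$ by Lemma~\ref{lem:outside}, so $\mathcal H_2$ contributes $|\mathcal F|\,O(\kappa)=O(\kappa)$.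

Let $h\in\mathcal H_1$. After the bit $\sigma_F(h)$ the core contains $i$, so $F'$ has dropped out: $\sigma_{F'}(h)\ne\sigma_F(h)$, and $h$ is a value of $\delta(F,F')$. Let $m=\lceil n/30\rceil$. By (C2), $|F'\setminus F|\ge k-\mu n\ge2m$ for large $n$, so for each $F'\ne F$ we can fix disjoint pairs $J_1,\dots,J_m\subset F'\setminus F$. Since $\sum_l\pi^h_{F'}(J_l)\le\mathbb E[\,|Z_{F'}\cap S_{F'}|\mid E_h]$,
\[
m\,\pi_F^h(i)\le1+\mathbb E\big[(|Z_{F'}\cap S_{F'}|-1)^+\mid E_h\big]+\sum_{l=1}^m\big(\pi_F^h(i)-\pi_{F'}^h(J_l)\big)^+ .
\]
Multiply by $\Pr[E_h]$ and sum over $h\in\mathcal H_1$. The first term gives $\Pr[i\in\operatorname{core}(L_F)]$. The other terms are nonnegative, so for each $F'\not\ni i$ we may extend their sum to all values of $\delta(F,F')$, and it is then $O(\kappa)$ by Lemmas~\ref{lem:pure}(c) and~\ref{lem:split}. Summing over $F'$, we obtain from \eqref{eq:total} that $y_i-O(\kappa)\le\frac{30}n\Pr[i\in\operatorname{core}(L_F)]$. Fix $\kappa$ so that this $O(\kappa)$ is at most $\frac1{30n}$. As $y_i\ge\frac1{15n}$, the probability is at least $\frac n{30}\cdot\frac1{30n}=\frac1{900}$.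
\end{proof}

A core of small linear size already determines $F$ up to boundedly many choices, because sets sharing it would overlap more than (C2) allows. This is why $\mu$ was taken so close to $\frac1{100}$.

\begin{lemma}\label{lem:few}
If $\mathcal F_h\ne\emptyset$ and $|\operatorname{core}(h)|\ge n/18000$, then $|\mathcal F_h|\le4500$.
\end{lemma}

\begin{proof}
Let $m=|\mathcal F_h|$ and $|\operatorname{core}(h)|=\zeta n$, so $\frac1{18000}\le\zeta\le\frac1{10}$. Let $m_j$ be the number of members of $\mathcal F_h$ containing $j$. Then $\sum_jm_j^2=\sum_{F,F'\in\mathcal F_h}|F\cap F'|\le mk+m^2\mu n$ by (C2). On the core $m_j=m$, and the remaining $(1-\zeta)n$ numbers $m_j$ sum to $m(\frac1{10}-\zeta)n$. By the Cauchy--Schwarz inequality,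
\[
\sum_jm_j^2\ge m^2n\Big(\zeta+\frac{(\frac1{10}-\zeta)^2}{1-\zeta}\Big)=m^2n\,\frac{\frac1{100}+\frac45\zeta}{1-\zeta}\ge m^2n\Big(\frac1{100}+\frac1{22500}\Big).
\]
Comparing, $m^2n/45000\le mn/10$.
\end{proof}

\subsection{Counting leaves}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Fix $F$. Summing Lemma~\ref{lem:enter} over $i\in F$ gives $\mathbb E|\operatorname{core}(L_F)|\ge k/900=n/9000$. Since the core has at most $n/10$ elements, $\frac n{9000}\le\frac n{18000}+\frac n{10}\Pr[|\operatorname{core}(L_F)|\ge\frac n{18000}]$, so this probability is at least $\frac1{1800}$. By Lemma~\ref{lem:few}, $\Pr[|\mathcal F_{L_F}|\le4500]\ge\frac1{1800}$.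

Now let $F$ be uniform in $\mathcal F$ and independent of $\omega$, and fix an $\omega$ against which all of the finitely many $\sigma_F$ terminate; almost every $\omega$ is of this kind. The leaf $L_F$ is then a function of $F$, and by \eqref{eq:rect} the fiber over a leaf $h$ that occurs is $\mathcal F_h$. With $\omega$ fixed, the buyer's bits determine the run. If the string of buyer bits of one occurring leaf is a prefix of that of another, the second run passes through the first leaf, so the two coincide. Thus the strings of distinct leaves form a prefix-free set, and at most $2^b$ leaves have at most $b$ buyer bits. Hence at most $4500\cdot2^b$ sets $F$ have both $|\mathcal F_{L_F}|\le4500$ and at most $b$ buyer bits. Take $b=\lfloor\log_2|\mathcal F|\rfloor-25$ and average over $\omega$: the probability of this joint event is at most $4500\cdot2^{-25}<\frac1{3600}$. So the buyer sends more than $b$ bits with probability at least $\frac1{1800}-\frac1{3600}=\frac1{3600}$. Each $\sigma_F$ sends at most $3B$ bits in expectation, so $3B\ge b/3600$, and by (C1)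
\[
B\ \ge\ \frac{\log_2|\mathcal F|-26}{10800}\ \ge\ \frac{\gamma n-\log_2(2n)-26}{10800}.
\]
Given a large $N$, take $n=10\lfloor N/100\rfloor$, so that $|I|\le9n\le N$ and $n\ge N/10-10$, and add $N-|I|$ items of value identically $0$. The displayed bound is then at least $c_*N$ for an absolute constant $c_*>0$ and all $N\ge N_0$. Exactly optimal protocols are among those with revenue at least $\mathrm{OPT}-\theta$. This proves (b), and with (a) it gives $C(n)=\Theta(n)$.
\end{proof}

\begin{remark}
There is no conflict with the polylogarithmic bound (ii) for approximately optimal protocols. We have $\theta<1$, whereas $\mathrm{OPT}\ge\Lambda\ge\frac12\varepsilon^{-1/2}$ by Lemma~\ref{lem:good} and Step~1 of the proof of Proposition~\ref{prop:rigid}; and $\varepsilon$ is chosen after $\theta$ and may be taken arbitrarily small. So the loss $\theta$ tolerated in Theorem~\ref{thm:main}(b) is far below $\varepsilon_0\,\mathrm{OPT}$ for any constant $\varepsilon_0$.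
\end{remark}

\begin{thebibliography}{1}
\bibitem{RZ} Aviad Rubinstein and Junyao Zhao, \emph{The Randomized Communication Complexity of Randomized Auctions}, arXiv:2104.11275 (2021).
\end{thebibliography}
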